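\title{Separable Fr\'echet spaces with a basis form a complete analytic set}

\begin{abstract}
Separable Fr\'echet spaces are coded by the standard Borel space $\mathrm{SF}$ of closed linear subspaces of $C(\mathbb{R})$. We prove that the set of spaces in $\mathrm{SF}$ with a Schauder basis is complete analytic, and in particular not Borel. We construct a Borel map $T\mapsto X_T$ from trees on $\omega$ to infinite-dimensional Fr\'echet--Schwartz spaces with a continuous norm such that $X_T$ has a basis and an unconditional finite-dimensional decomposition when $T$ has an infinite branch, and fails the bounded approximation property otherwise. A branch of $T$ is coded by the modulus of equicontinuity of the approximating operators. The same map shows that the classes of spaces with a finite-dimensional decomposition, an unconditional one, or the bounded approximation property are complete analytic, also within the Schwartz spaces.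
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\omega=\{0,1,2,\dots\}$, and let $C(\mathbb{R})$ be the Fr\'echet space of continuous real functions on $\mathbb{R}$ with the topology of uniform convergence on compact sets, given by the seminorms $|f|_m=\sup_{|t|\le m}|f(t)|$, $m\in\omega$. Every separable Fr\'echet space is isomorphic to a closed linear subspace of $C(\mathbb{R})$. Hence the set $\mathrm{SF}$ of all closed linear subspaces of $C(\mathbb{R})$ codes the separable Fr\'echet spaces, and a class of such spaces becomes a subset of $\mathrm{SF}$. We equip $\mathrm{SF}$ with the \emph{Effros Borel structure}, the $\sigma$-algebra generated by the sets $\{X\in\mathrm{SF}: X\cap U\ne\emptyset\}$ with $U\subset C(\mathbb{R})$ open. This makes $\mathrm{SF}$ a standard Borel space, that is, the $\sigma$-algebra is the Borel $\sigma$-algebra of a Polish topology. A subset of a standard Borel space is \emph{analytic} if it is the projection of a Borel subset of the product of that space with a Polish space. Membership in a Borel class is decided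 by countably many tests ``does $X$ meet $U$?'' combined by countable operations; membership in an analytic class may require a search for a witness in an uncountable space.

A sequence $(x_n)_{n\in\omega}$ in a Fr\'echet space $X$ is a (Schauder) \emph{basis} if every $x\in X$ has a unique representation $x=\sum_n a_nx_n$ with real scalars $a_n$, the series converging in $X$. Put
\[
\mathrm{SF}_{\mathrm{b}}=\{X\in\mathrm{SF}: X\text{ has a basis}\}.
\]
It is known that $\mathrm{SF}_{\mathrm{b}}$ is analytic; the witness is the basis itself, and a proof is included in Section~\ref{sec:analytic}. The question, posed in \cite{BCF}, is whether the search for this witness can be avoided: \emph{is $\mathrm{SF}_{\mathrm{b}}$ Borel, and if not, is it complete analytic?}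

We recall the last notion. A \emph{tree} on $\omega$ is a subset of $\omega^{<\omega}$ closed under initial segments. The set $\mathbf{Tree}$ of all trees is a closed subset of $2^{\omega^{<\omega}}$, hence a compact metrizable space in which each condition ``$t\in T$'' is clopen. A \emph{branch} of $T$ is a function $\psi\in\omega^\omega$ all of whose initial segments $\psi|k$ lie in $T$. A tree is \emph{ill-founded} if it has a branch and \emph{well-founded} otherwise, and $\mathrm{IF}$ is the set of ill-founded trees. The set $\mathrm{IF}$ is analytic, and every analytic subset of a standard Borel space is the preimage of $\mathrm{IF}$ under a Borel map \cite[27.1]{Kechris}. A subset $\mathcal{A}$ of a standard Borel space $\Omega$ is \emph{$\Sigma^1_1$-hard} if $\mathrm{IF}=f^{-1}(\mathcal{A})$ for some Borel map $f:\mathbf{Tree}\to\Omega$, and \emph{complete analytic} if it is moreover analytic. A $\Sigma^1_1$-hard set is not Borel: otherwise $\mathrm{IF}$, and with it every analytic set, would be Borel.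

\begin{theorem}\label{thm:main}
The set $\mathrm{SF}_{\mathrm{b}}$ is complete analytic. In particular it is not Borel.
\end{theorem}

\subsection{The reduction}

Throughout, \emph{operator} means continuous linear map. A Fr\'echet space $X$ has the \emph{bounded approximation property} (BAP) if there is an equicontinuous net of finite rank operators on $X$ converging pointwise to the identity. A \emph{finite-dimensional decomposition} (FDD) of $X$ is a sequence $(R_\nu)_{\nu\in\omega}$ of finite rank operators with $R_\nu R_\mu=R_{\min(\nu,\mu)}$ and $R_\nu x\to x$ for all $x$. It is \emph{unconditional} (a UFDD) if, with $R_{-1}=0$, every rearrangement of the series $\sum_\nu(R_\nu-R_{\nu-1})x$ converges, for all $x$. Let $p_0\le p_1\le\cdots$ be seminorms defining the topology of $X$. The space $X$ is \emph{Schwartz} if for every $m$ there is $m'$ such that the ball $\{p_{m'}<1\}$ is $p_m$-precompact, that is, for every $\eta>0$ it is covered by finitely many sets $\{x:p_m(x-z)<\eta\}$, $z\in X$. This does not depend on the choice of $(p_m)$, since each seminorm of one such sequence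 is dominated by a multiple of a seminorm of any other.

\begin{theorem}\label{thm:A}
There is a Borel map $T\mapsto X_T$ from $\mathbf{Tree}$ to $\mathrm{SF}$ such that every $X_T$ is an infinite-dimensional Fr\'echet--Schwartz space with a continuous norm, and
\begin{enumerate}
\item[(1)] if $T$ is ill-founded, then $X_T$ has a basis, and also a UFDD;
\item[(2)] if $T$ is well-founded, then $X_T$ fails BAP, and in particular has no basis.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} gives $T\in\mathrm{IF}\iff X_T\in\mathrm{SF}_{\mathrm{b}}$. Thus $\mathrm{SF}_{\mathrm{b}}$ is $\Sigma^1_1$-hard, and since it is analytic, Theorem~\ref{thm:main} follows. The gap between the two alternatives gives more.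

\begin{theorem}\label{thm:B}
Let $\mathcal{B}_0$ be the class of $X\in\mathrm{SF}$ that are Fr\'echet--Schwartz and have a continuous norm, a basis and a UFDD. Let $\mathcal{B}_1$ be the class of $X\in\mathrm{SF}$ with BAP.
\begin{enumerate}
\item[(1)] Every $\mathcal{A}$ with $\mathcal{B}_0\subset\mathcal{A}\subset\mathcal{B}_1$ is $\Sigma^1_1$-hard; in particular it is not Borel.
\item[(2)] The sets of $X\in\mathrm{SF}$ having, respectively, a basis, an FDD, a UFDD, BAP, are complete analytic. So are their intersections with the Borel set of Schwartz spaces.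
\end{enumerate}
\end{theorem}

A basis as defined above is an infinite sequence, so finite-dimensional spaces have none. They form a Borel subset of $\mathrm{SF}$ (Section~\ref{sec:analytic}) and no $X_T$ is among them, so all three theorems are unchanged if finite bases are admitted.

\subsection{Which answer to expect}

A family $\mathcal{R}$ of operators on $X$ is equicontinuous if and only if there are a function $\varphi:\omega\to\omega$ with $\varphi(m)\ge m$ and constants $C_m$ such that
\begin{equation}\label{eq:modulus}
p_m(Rx)\le C_m\,p_{\varphi(m)}(x)\qquad(R\in\mathcal{R},\ x\in X,\ m\in\omega).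
\end{equation}
We call such a $\varphi$ a \emph{modulus} of $\mathcal{R}$. Compare this with the Schwartz property. Both have the form ``for every $m$ there is $m'$''. For the Schwartz property the numbers $m'$ can be chosen independently for different $m$, so only integer quantifiers occur and the class is Borel (Section~\ref{sec:analytic}). For a basis, the same partial sum operators must serve all $m$ at once, so the values $\varphi(0),\varphi(1),\dots$ may constrain one another: a basis that is well behaved for $p_0$ may be forced to behave badly for $p_1$, and conversely. A branch of a tree is a witness of the same kind, a function on $\omega$ whose values are jointly constrained. One is led to guess that branches can be coded by moduli. In a Banach space, where one norm suffices, there is no modulus and this particular mechanism is absent.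

The paper carries out this coding. Section~\ref{sec:tools} collects three tools. Section~\ref{sec:branches} translates branches into moduli and says which building blocks are needed. Section~\ref{sec:linking} constructs the finite-dimensional norms that obstruct approximation, and Section~\ref{sec:smallest} shows the smallest building block. The general blocks are built in Sections~\ref{sec:Es} and~\ref{sec:Ys} and summed in Section~\ref{sec:XT}, which proves Theorem~\ref{thm:A}. Section~\ref{sec:analytic} proves Theorem~\ref{thm:B}.

\section{Three tools}\label{sec:tools}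

We use two textbook theorems. \emph{Open mapping theorem}: a continuous linear bijection between Fr\'echet spaces has a continuous inverse. \emph{Banach--Steinhaus theorem}: a pointwise bounded family of operators between Fr\'echet spaces is equicontinuous. We also use that an equicontinuous net of operators which converges to the identity on a dense set converges to it everywhere. For a linear functional $x^*$ and a vector $y$, let $x^*\otimes y$ be the map $x\mapsto x^*(x)y$. On a finite-dimensional space its trace is $x^*(y)$. Every finite rank operator is a finite sum of maps $x^*\otimes y$ with $x^*$ continuous: compose it with the coordinate functionals of its range.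

The definition of a basis does not ask for continuous coefficient functionals, so the implication from a basis to BAP needs an argument, and the argument uses completeness.

\begin{lemma}\label{lem:basisBAP}
If $(x_n)$ is a basis of a Fr\'echet space $X$, then the partial sum maps $S_N(\sum_na_nx_n)=\sum_{n\le N}a_nx_n$ are equicontinuous. Hence $X$ has BAP.
\end{lemma}

\begin{proof}
Let $(p_m)$ be increasing seminorms defining the topology and put $q_m(x)=\sup_Np_m(S_Nx)$, which is finite because $S_Nx\to x$. Then $p_m\le q_m$, so the topology given by $(q_m)$ is Hausdorff and finer than that of $X$. We show that it is complete. Let $(x^i)_i$ be Cauchy for every $q_m$. Since $p_m(S_Nx^i-S_Nx^{i'})\le q_m(x^i-x^{i'})$, the limits $y_N=\lim_iS_Nx^i$ exist in $X$, and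
\[
\delta_{m,i}:=\sup_Np_m(y_N-S_Nx^i)\to0\qquad(i\to\infty)
\]
for each $m$. The vectors $(S_N-S_{N-1})x^i$ lie on the closed line $\mathbb{R}x_N$, so $y_N=\sum_{n\le N}a_nx_n$ for some scalars $a_n$. From $p_m(y_N-y_{N'})\le2\delta_{m,i}+p_m(S_Nx^i-S_{N'}x^i)$ we see that $(y_N)$ is Cauchy in $X$. Hence $y=\sum_na_nx_n$ exists, $S_Ny=y_N$ by uniqueness of expansions, and $q_m(y-x^i)=\delta_{m,i}\to0$.

So the identity $(X,(q_m))\to(X,(p_m))$ is a continuous bijection of Fr\'echet spaces. By the open mapping theorem each $q_m$ is bounded by a multiple of some $p_{m'}$, which is \eqref{eq:modulus} for the family $(S_N)$. The $S_N$ have finite rank and converge pointwise to the identity.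
\end{proof}

The next lemma goes in the opposite direction, from equicontinuity to bases and decompositions.

\begin{lemma}\label{lem:criterion}
Let $X$ be a Fr\'echet space and $(D_r)_{r\in\omega}$ finite rank operators with $D_r^2=D_r$ and $D_rD_{r'}=0$ for $r\ne r'$, whose ranges span a dense subspace. For finite $A\subset\omega$ put $D_A=\sum_{r\in A}D_r$, and put $R_N=D_{\{0,\dots,N\}}$.
\begin{enumerate}
\item[(1)] If $(R_N)$ is equicontinuous, then it is an FDD. If moreover each $D_r$ has rank one, with range $\mathbb{R}f_r$, then $(f_r)$ is a basis.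
\item[(2)] If the family $(D_A)_A$ is equicontinuous, then $(R_N)$ is a UFDD.
\end{enumerate}
\end{lemma}

\begin{proof}
The relations give $R_NR_M=R_{\min(N,M)}$. If $x$ lies in the sum of the ranges of $D_0,\dots,D_M$, then $D_Ax=x$ whenever $A\supset\{0,\dots,M\}$. So in (1) the operators $R_N$, and in (2) the partial sums of any rearrangement of $\sum_rD_r$, converge to the identity on a dense set, hence everywhere. In the rank one case write $D_r=f_r^*\otimes f_r$ with $f_r^*$ continuous. The relations say that $f_r^*(f_{r'})$ is $1$ for $r=r'$ and $0$ otherwise. Then $x=\sum_rf_r^*(x)f_r$, and if $x=\sum_ra_rf_r$, then $a_r=f_r^*(x)$ by continuity.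
\end{proof}

All spaces in the construction have the following form. Let $\mathcal{I}$ be a countable set of \emph{coordinates}. For each $m\in\omega$ let $\mathcal{P}_m$ be a partition of $\mathcal{I}$ into finite sets, the \emph{groups of level $m$}, and for $\gamma\in\mathcal{P}_m$ let $\nu_{m,\gamma}$ be a norm on $\mathbb{R}^\gamma$. For $x\in\mathbb{R}^{\mathcal{I}}$ let $x_\gamma$ be the restriction of $x$ to $\gamma$ and put $p_m(x)=\sum_{\gamma\in\mathcal{P}_m}\nu_{m,\gamma}(x_\gamma)\in[0,\infty]$. If $p_m\le p_{m+1}$ for all $m$, we call $E=\{x:p_m(x)<\infty\text{ for all }m\}$, with the norms $p_m$, a \emph{block space}. The point is that the grouping may change with $m$. If $B\subset\mathcal{I}$ is a union of groups of level $m$, then $p_m(x)=p_m(x1_B)+p_m(x-x1_B)$, so the coordinate projection $x\mapsto x1_B$ and its complement are contractive for $p_m$.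

\begin{lemma}\label{lem:block}
A block space $E$ is a separable Fr\'echet space with continuous norm $p_0$ and continuous coordinate functionals. For $B\subset\mathcal{I}$ the subspace $E_B$ of vectors vanishing off $B$ is closed, and the finitely supported vectors of $E_B$ with rational coordinates are dense in $E_B$.
\end{lemma}

\begin{proof}
If $\alpha\in\gamma\in\mathcal{P}_0$, then $|x_\alpha|\le C_\alpha\nu_{0,\gamma}(x_\gamma)\le C_\alpha p_0(x)$ for some $C_\alpha$. So the coordinates are continuous and $E_B$ is closed. A Cauchy sequence $(x^i)$ converges coordinatewise to some $x\in\mathbb{R}^{\mathcal{I}}$, and Fatou's lemma for series gives $p_m(x-x^i)\le\liminf_{i'}p_m(x^{i'}-x^i)$. Hence $x\in E$ and $x^i\to x$. Given $x\in E_B$, $m$ and $\eta>0$, choose a finite union $F$ of groups of level $m$ such that the terms of $p_m(x)$ outside $F$ have sum less than $\eta$. Then $x1_F\in E_B$ is finitely supported and $p_{m'}(x-x1_F)<\eta$ for all $m'\le m$. In the finite-dimensional space $\mathbb{R}^{F\cap B}$ rational vectors are dense.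
\end{proof}

\section{Branches and moduli}\label{sec:branches}

Let $\Sigma$ be the set of strictly increasing finite sequences $s=(b_0<\dots<b_{k-1})$ in $\omega$ of length $k=|s|\ge2$. Such an $s$ cuts $\omega$, which we think of as the index set of the norms $p_m$, into $k+1$ intervals: put $a_0=0$, $a_j=b_{j-1}+1$ for $1\le j\le k$, and
\[
I_j=\{a_j,\dots,b_j\}\quad(j<k),\qquad I_k=\{a_k,a_k+1,\dots\}.
\]
Since $b_{j-1}\ge j-1$, we have $a_j\ge j$. We say that $\varphi:\omega\to\omega$ \emph{jumps over $I_j$} (where $j<k$) if $\varphi(m)>b_j$ for all $m\in I_j$. For $T\in\mathbf{Tree}$ let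
\[
\Sigma_T=\{s\in\Sigma:\text{ there is no }t\in T\text{ with }|t|=|s|\text{ and }t(i)\le b_i\text{ for all }i<|s|\}.
\]
For fixed $s$ only finitely many $t$ are involved, so $\{T:s\in\Sigma_T\}$ is clopen.

\begin{lemma}\label{lem:trees}
Let $T\in\mathbf{Tree}$.
\begin{enumerate}
\item[(1)] If $\psi$ is a branch of $T$ and $\varphi(m)=\max\{m,\psi(0),\dots,\psi(m)\}$, then for every $s\in\Sigma_T$ there is $j<|s|$ such that $\varphi$ jumps over $I_j$.
\item[(2)] If $T$ is well-founded and $\varphi:\omega\to\omega$ satisfies $\varphi(m)\ge m$, then there is $s\in\Sigma_T$ with $\varphi(a_j)=b_j$ for all $j<|s|$.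
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $k=|s|$. Since $\psi|k\in T$ and $s\in\Sigma_T$, there is $j<k$ with $\psi(j)>b_j$. For $m\in I_j$ we have $m\ge a_j\ge j$, so $\varphi(m)\ge\psi(j)>b_j$.

(2) Put $b_0=\varphi(0)$ and $b_j=\varphi(b_{j-1}+1)>b_{j-1}$. The tree $\{t\in T:t(i)\le b_i\text{ for all }i<|t|\}$ is finitely branching and has no branch, so it is finite by K\"onig's lemma. Take $k\ge2$ larger than the length of all its nodes. Then $s=(b_0,\dots,b_{k-1})\in\Sigma_T$, and $\varphi(a_j)=b_j$ by construction.
\end{proof}

Thus $T$ is ill-founded exactly when one function $\varphi$ with $\varphi(m)\ge m$ jumps over some interval of every $s\in\Sigma_T$. This tells us what to build. For each $s\in\Sigma$, $k=|s|$, we want a block space $Y_s$ with norms $p_m$ and two properties.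
\begin{enumerate}
\item[(N)] \emph{A jump is necessary.} No net of finite rank operators converging pointwise to the identity satisfies $p_{a_j}(R_\nu x)\le C\,p_{b_j}(x)$ for all $j<k$ with one constant $C$.
\item[(P)] \emph{One jump, at any place, suffices uniformly.} For each $j<k$ there is a basis whose partial sum operators satisfy $p_m(Sx)\le64\cdot2^mp_m(x)$ for all $m\notin I_j$.
\end{enumerate}
In (P) the norms with $m\in I_j$ are given up: they are only controlled through $p_m\le p_{b_j+1}$, at the price of a jump over $I_j$. The constants do not depend on $s$. The space $X_T$ will be an $\ell_1$-type sum of the $Y_s$ with $s\in\Sigma_T$. If $T$ has a branch, Lemma~\ref{lem:trees}(1) and (P) provide bases of all summands with a common modulus and common constants, and these merge into a basis of the sum. If $T$ is well-founded, Lemma~\ref{lem:trees}(2) finds for every proposed modulus a summand on which (N) refutes it.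

Property (N) is Proposition~\ref{prop:N}, proved for a summand $E_s$ of $Y_s$; it passes to any sum containing $E_s$ by compressing operators to $E_s$. Property (P) is Proposition~\ref{prop:P}.

\section{Normalized traces and linking norms}\label{sec:linking}

To prove (N) we need an invariant of operators that equals $1$ for the identity, vanishes at infinity for finite rank operators, and cannot move from $1$ to $0$ for operators with bounded norms. For $n\ge2$ let $G_n=\mathbb{R}^{2^n}$ with its unit vector basis, let $|\cdot|_1$ and $|\cdot|_2$ be the $\ell_1$ and $\ell_2$ norms of coordinates, and let $P_n$ be the coordinate projection of $\prod_{n\ge2}G_n$ onto $G_n$. For a linear map $R$ on a subspace of $\prod_nG_n$ containing $G_n$, the \emph{normalized trace} is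
\[
\beta_n(R)=2^{-n}\operatorname{tr}(P_nR|_{G_n}).
\]

\begin{lemma}\label{lem:trace}
Let $E\subset\prod_{n\ge2}G_n$ be a block space such that $p_m(y)=\sum_np_m(P_ny)$ for all $y\in E$ and all large $m$. Let $(R_\nu)$ be a net of finite rank operators on $E$ with $|\beta_n(R_\nu)-\beta_{n+1}(R_\nu)|\le\delta_n$ for all $\nu$ and $n\ge2$, where $\sum_n\delta_n<\infty$. Then $(R_\nu)$ does not converge pointwise to the identity.
\end{lemma}

\begin{proof}
First, $\beta_n(R)\to0$ as $n\to\infty$ for every finite rank operator $R$ on $E$. By linearity we may take $R=x^*\otimes y$. Choose a large $m$ and $C'$ with $|x^*|\le C'p_m$. The map $P_nR|_{G_n}$ is $x^*|_{G_n}\otimes P_ny$, so $|\beta_n(R)|=2^{-n}|x^*(P_ny)|\le C'p_m(P_ny)$, and these are the terms of a convergent series.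

Telescoping now gives $|\beta_n(R_\nu)|\le\sum_{l\ge n}\delta_l$ for all $\nu$ and $n$. Fix $n$ such that this tail is less than $\frac12$. If $R_\nu\to\mathrm{id}$ pointwise, the finitely many matrix entries of $P_nR_\nu|_{G_n}$ converge to those of the identity of $G_n$, so $\beta_n(R_\nu)\to1$. This is a contradiction.
\end{proof}

So we need norms on $G_n\oplus G_{n+1}$ that force $\beta_n(R)$ and $\beta_{n+1}(R)$ to be close for every $R$ of bounded norm. The $\ell_1$ norm does not do this: the contraction $R=P_n$ has $\beta_n(R)=1$ and $\beta_{n+1}(R)=0$. The two summands must be linked so that they cannot be separated by an operator of small norm.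

\begin{lemma}\label{lem:link}
For each $n\ge2$ there is a norm $N_n$ on $G_n\oplus G_{n+1}$ such that
\begin{enumerate}
\item[(1)] $(3\cdot2^n)^{-1/2}|x|_1\le N_n(x)\le|x|_1$, hence also $N_n(x)\ge2^{-n}|x|_1$;
\item[(2)] if $R$ is a linear map on $G_n\oplus G_{n+1}$ with $N_n(Rx)\le CN_n(x)$ for all $x$, then
\[
|\beta_n(R)-\beta_{n+1}(R)|\le C\varepsilon_n,\qquad\varepsilon_n=4\cdot2^{-n/2}.
\]
\end{enumerate}
\end{lemma}

The idea is to write $\beta_n(R)-\beta_{n+1}(R)=\operatorname{tr}(RH)$ with $H=2^{-n}P_n-2^{-n-1}P_{n+1}$, and to choose the norm so that $H$ is an average of rank one maps of small norm. We realize the unit vectors as characters of a finite group and take the sup norm. Then $H$ is convolution with a function $h$, the difference of the averages of two sets of characters, and everything reduces to making $\|h\|_\infty$ small.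

\begin{proof}
Let $q=2^n$ and let $\mathbb{F}$ be the field with $q$ elements. Its absolute trace $\tau(y)=y+y^2+y^4+\dots+y^{q/2}$ is an additive map $\mathbb{F}\to\mathbb{F}_2$ with $\tau(y^2)=\tau(y)$, and it is nonzero because it is a polynomial of degree less than $q$. Squaring is an additive bijection of $\mathbb{F}$. For $y\ne0$ the map $u\mapsto\tau(yu)$ is additive and onto $\mathbb{F}_2$, so it takes both values equally often:
\begin{equation}\label{eq:orth}
\sum_{u\in\mathbb{F}}(-1)^{\tau(yu)}=0\quad(y\ne0).
\end{equation}
On the group $\Gamma=\mathbb{F}\times\mathbb{F}$ consider the $\pm1$-valued characters $\chi_{(u,v)}(\xi,\eta)=(-1)^{\tau(\xi u+\eta v)}$. Since $\chi_{(u,v)}\chi_{(u',v')}=\chi_{(u+u',v+v')}$, \eqref{eq:orth} shows that they are orthonormal for the uniform probability on $\Gamma$. As $q\ge4$, there are distinct nonzero $\kappa_1,\kappa_2\in\mathbb{F}$. Let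
\[
\mathcal{C}=\{\chi_{(u,u^3)}:u\in\mathbb{F}\},\qquad\mathcal{C}'=\{\chi_{(u,u^3+\kappa_i)}:u\in\mathbb{F},\ i=1,2\}.
\]
These sets are disjoint, with $|\mathcal{C}|=2^n$ and $|\mathcal{C}'|=2^{n+1}$. Identify $G_n\oplus G_{n+1}$ with $F=\operatorname{span}(\mathcal{C}\cup\mathcal{C}')\subset\ell_\infty(\Gamma)$ by sending the unit vectors of $G_n$ onto $\mathcal{C}$ and those of $G_{n+1}$ onto $\mathcal{C}'$, and let $N_n$ be the sup norm on $F$.

(1) We have $\|\sum x_\chi\chi\|_\infty\le|x|_1$ since $|\chi|=1$. By orthonormality and the Cauchy--Schwarz inequality in dimension $3\cdot2^n$, $\|\sum x_\chi\chi\|_\infty\ge\|\sum x_\chi\chi\|_{L_2}=|x|_2\ge(3\cdot2^n)^{-1/2}|x|_1$. Finally $3\cdot2^n\le4^n$ for $n\ge2$.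

(2) Let $h=\frac1q\sum_{\chi\in\mathcal{C}}\chi-\frac1{2q}\sum_{\chi\in\mathcal{C}'}\chi\in F$. We claim that $\|h\|_\infty\le\varepsilon_n$. With $\sigma(\xi,\eta)=\sum_u(-1)^{\tau(\xi u+\eta u^3)}$ we have
\[
h(\xi,\eta)=\frac{\sigma(\xi,\eta)}{q}\Bigl(1-\frac{(-1)^{\tau(\eta\kappa_1)}+(-1)^{\tau(\eta\kappa_2)}}{2}\Bigr).
\]
For $\eta=0$ the bracket vanishes. In general it lies in $[0,2]$, so it suffices to show $|\sigma(\xi,\eta)|\le2\sqrt q$ for $\eta\ne0$. Write $\sigma^2$ as a double sum over $u$ and $v=u+z$. In characteristic $2$ we have $u+v=z$ and $u^3+v^3=u^2z+uz^2+z^3$, so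
\[
\sigma(\xi,\eta)^2=\sum_z(-1)^{\tau(\xi z+\eta z^3)}\sum_u(-1)^{\tau(\eta zu^2+\eta z^2u)}.
\]
Since $\eta zu^2=((\eta z)^{1/2}u)^2$, the inner exponent equals $\tau\bigl(((\eta z)^{1/2}+\eta z^2)u\bigr)$. By \eqref{eq:orth} the inner sum is $0$ unless $(\eta z)^{1/2}=\eta z^2$, that is, $\eta z=\eta^2z^4$, that is, $z=0$ or $z^3=1/\eta$. This holds for at most four values of $z$, and for these the inner sum is $q$. Hence $\sigma^2\le4q$ and $\|h\|_\infty\le2\cdot2\sqrt q/q=\varepsilon_n$.

Write $h=\sum_\chi\hat h(\chi)\chi$, so that $\hat h(\chi)=1/q$ on $\mathcal{C}$ and $\hat h(\chi)=-1/(2q)$ on $\mathcal{C}'$. For $g\in\Gamma$ the translate $h_g=h(\,\cdot+g)=\sum_\chi\hat h(\chi)\chi(g)\chi$ lies in $F$ and has the same sup norm as $h$. Define $Hf=\frac1{|\Gamma|}\sum_gf(g)h_g$ for $f\in F$. By orthonormality $H\chi=\hat h(\chi)\chi$, so $H=2^{-n}P_n-2^{-n-1}P_{n+1}$ and $\operatorname{tr}(RH)=\beta_n(R)-\beta_{n+1}(R)$. On the other hand, $RH$ is the average of the rank one maps $f\mapsto f(g)Rh_g$, whose traces are $(Rh_g)(g)$. Therefore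
\[
|\operatorname{tr}(RH)|=\Bigl|\frac1{|\Gamma|}\sum_g(Rh_g)(g)\Bigr|\le\max_g\|Rh_g\|_\infty\le C\|h\|_\infty\le C\varepsilon_n.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:Pn}
Applied to $R=P_n$, part (2) shows that $P_n$ has norm at least $1/\varepsilon_n=2^{n/2}/4$ on $(G_n\oplus G_{n+1},N_n)$, while part (1) bounds this norm by $(3\cdot2^n)^{1/2}$. So $\varepsilon_n$ has the best order compatible with (1). The cube cannot be replaced by the square: $\sum_u(-1)^{\tau(\xi u+\eta u^2)}=q$ whenever $\xi=\eta^{1/2}$, because squaring is additive, and then $|h|\ge1$ at those points with $\tau(\eta\kappa_1)=1$.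
\end{remark}

\section{The smallest case: two norms that cannot both be preserved}\label{sec:smallest}

One linking norm ties $G_n$ to $G_{n+1}$. To use Lemma~\ref{lem:trace} we must tie all consecutive pairs, and in a Fr\'echet space we can distribute this task among different norms. The smallest case is $s=(0,1)$, where $I_0=\{0\}$, $I_1=\{1\}$, $I_2=\{2,3,\dots\}$. For $x=(x_n)\in\prod_{n\ge2}G_n$ put
\begin{align*}
p_0(x)&=\sum_{n\text{ even}}N_n(x_n,x_{n+1}),\\
p_1(x)&=2\cdot8^3\,|x_2|_1+\sum_{n\ge3\text{ odd}}n\,8^{n+1}N_n(x_n,x_{n+1}),\\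
p_m(x)&=\sum_{n\ge2}n^m\,8^{2n+4}\,|x_n|_1\qquad(m\ge2).
\end{align*}
By Lemma~\ref{lem:link}(1), $p_0(x)\le\sum_n|x_n|_1\le p_1(x)$ since $n\,8^{n+1}2^{-n}\ge1$, and $p_1(x)\le\sum_nn\,8^{n+1}|x_n|_1\le p_2(x)$. So these norms define a block space $E$. The norm $p_0$ links $G_2$ with $G_3$, $G_4$ with $G_5$, and so on; $p_1$ links $G_3$ with $G_4$, $G_5$ with $G_6$, and so on; the higher norms link nothing.

\emph{The space $E$ has a basis.} Its topology is defined by the weighted $\ell_1$ norms $p_m$, $m\ge2$, for which all coordinate projections are contractive. By Lemma~\ref{lem:criterion} the unit vectors form a basis.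

\emph{The norms $p_0$ and $p_1$ cannot both be preserved.} Let $R$ be an operator on $E$ with $p_0(Rx)\le Cp_0(x)$ and $p_1(Rx)\le Cp_1(x)$. For even $n$ and $x\in G_n\oplus G_{n+1}$,
\[
N_n\bigl((P_n+P_{n+1})Rx\bigr)\le p_0(Rx)\le Cp_0(x)=CN_n(x).
\]
For odd $n$ the same holds with $p_1$, the weight $n\,8^{n+1}$ appearing on both sides. By Lemma~\ref{lem:link}(2), $|\beta_n(R)-\beta_{n+1}(R)|\le C\varepsilon_n$ for all $n\ge2$, and by Lemma~\ref{lem:trace} no net of finite rank operators of this kind converges to the identity. This is (N).

\emph{Either one can be preserved, with constant $1$.} Let $S$ be the coordinate projection onto a finite union of the blocks $G_2$, $G_3\oplus G_4$, $G_5\oplus G_6,\dots$. It cuts only the links of $p_0$, so it is contractive for all $p_m$ with $m\ge1$, and $p_0(Sx)\le p_1(Sx)\le p_1(x)$. With the blocks $G_2\oplus G_3$, $G_4\oplus G_5,\dots$ it is contractive for all $p_m$ with $m\ne1$, and $p_1(Sx)\le p_2(Sx)\le p_2(x)$. This is (P) for finite-dimensional decompositions in place of bases.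

So finite rank approximation of the identity on $E$ is impossible with $\varphi(0)=0$ and $\varphi(1)=1$, and possible as soon as one of the two values is raised: the values of a modulus constrain one another. Two things remain. The single norms $p_0,p_1$ must be replaced by $k$ intervals of norms (Section~\ref{sec:Es}), and the decompositions must be refined to bases with constants independent of $s$ (Section~\ref{sec:Ys}).

\section{The spaces $E_s$}\label{sec:Es}

Fix $s=(b_0,\dots,b_{k-1})\in\Sigma$ and put $b=b_{k-1}$, $\Lambda=2^{b+2}$. The norms with index in $I_j$ will link the pairs that start at $n\equiv j\pmod k$. For $j<k$ let $\mathcal{G}_j$ be the partition of $\{2,3,\dots\}$ into the pairs $\{n,n+1\}$ with $n\ge2$, $n\equiv j\pmod k$, and singletons otherwise. The pairs are disjoint because $k\ge2$; this is the reason for that restriction in the definition of $\Sigma$. Let $\mathcal{G}_k$ consist of singletons only (Figure~\ref{fig:partitions}). For a pair $\gamma=\{n,n+1\}$ put $N_\gamma=N_n$, and for $\gamma=\{n\}$ let $N_\gamma=|\cdot|_1$ on $G_n$. By Lemma~\ref{lem:link}(1),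 in both cases
\begin{equation}\label{eq:Ngamma}
2^{-\min\gamma}|\cdot|_1\le N_\gamma\le|\cdot|_1.
\end{equation}
For $m\in I_j$, $j\le k$, and $n\ge1$ put $w_m(n)=n^m\Lambda^{j(n+j)}$, which is nondecreasing in $n$, and for $x\in\prod_{n\ge2}G_n$ put
\[
p_m(x)=\sum_{\gamma\in\mathcal{G}_j}w_m(\min\gamma)\,N_\gamma(x_\gamma),\qquad x_\gamma=(x_n)_{n\in\gamma}.
\]
For $s=(0,1)$ these are the norms of Section~\ref{sec:smallest}. The two factors of the weight have different tasks. The factor $n^m$ makes $p_{m+1}$ much larger than $p_m$ on tails, which will give the Schwartz property; it is only polynomial, so that inside an interval it is absorbed by the decay of $\varepsilon_n$. The factor $\Lambda^{j(n+j)}$ is constant in $m$ inside an interval and pays for the change of grouping at its end, where we lose $2^{-n}$ in \eqref{eq:Ngamma} and $\min\gamma$ may drop from $n$ to $n-1$. The shift $n+j$ compensates for this drop.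

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.65cm]
\foreach \n in {2,...,11} {
  \node at (\n,0.9) {\small $\n$};
  \foreach \y in {0,1,2,3} \fill (\n,-\y) circle (1.6pt);
}
\foreach \y in {0,1,2,3} \node at (1,-\y) {$\mathcal{G}_{\y}$};
\foreach \n in {3,6,9} \draw[very thick] (\n,0) -- ({\n+1},0);
\foreach \n in {4,7,10} \draw[very thick] (\n,-1) -- ({\n+1},-1);
\foreach \n in {2,5,8} \draw[very thick] (\n,-2) -- ({\n+1},-2);
\foreach \n in {4,7,10} \draw[dashed] ({\n+0.5},1.3) -- ({\n+0.5},-3.5);
\end{tikzpicture}
\caption{The partitions $\mathcal{G}_0,\dots,\mathcal{G}_3$ of $\{2,3,\dots\}$ for $k=3$. A thick edge in row $\mathcal{G}_j$ joins $n$ and $n+1$ when the norms $p_m$, $m\in I_j$, link $G_n$ with $G_{n+1}$. Every two consecutive indices are joined in exactly one row. The dashed lines are the cuts defining $\mathcal{D}_1$; they cross only edges of $\mathcal{G}_1$.}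
\label{fig:partitions}
\end{figure}

\begin{lemma}\label{lem:growth}
If $n\ge2$ and $x\in\prod G_{n'}$ is supported on indices $n'\ge n$, then $p_{m+1}(x)\ge(n-1)\,p_m(x)$ for all $m$. In particular $p_m\le p_{m+1}$.
\end{lemma}

\begin{proof}
If $m$ and $m+1$ lie in the same $I_j$, then the $\gamma$-term of $p_{m+1}(x)$ is $\min\gamma$ times that of $p_m(x)$, and $\min\gamma\ge n-1$ whenever $x_\gamma\ne0$.

Otherwise $m=b_j$ and $m+1\in I_{j+1}$ for some $j<k$. For $n'\in\gamma$ we have $n'-1\le\min\gamma\le n'$. So \eqref{eq:Ngamma} and the monotonicity of the weights give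
\[
p_m(x)\le\sum_{n'}w_m(n')|x_{n'}|_1,\qquad p_{m+1}(x)\ge\sum_{n'}w_{m+1}(n'-1)\,2^{-n'}|x_{n'}|_1.
\]
The exponent of $\Lambda$ is $(j+1)(n'+j)$ in $w_{m+1}(n'-1)$ and $j(n'+j)$ in $w_m(n')$. Using $(n'-1)/n'\ge\frac12$, $\Lambda^{n'+j}\ge2^{bn'}4^{n'}$ and $m\le b$, we get
\[
\frac{w_{m+1}(n'-1)}{w_m(n')}=\frac{(n'-1)^{m+1}}{n'^{\,m}}\Lambda^{n'+j}\ge(n'-1)\,2^{-m}\,2^{bn'}4^{n'}\ge(n'-1)\,4^{n'}\ge n'\,2^{n'}.
\]
Hence $p_{m+1}(x)\ge\sum_{n'}n'w_m(n')|x_{n'}|_1\ge n\,p_m(x)$. The last assertion is the case $n=2$.
\end{proof}

Let $E_s=\{x\in\prod_{n\ge2}G_n:p_m(x)<\infty\text{ for all }m\}$, a block space by Lemma~\ref{lem:growth}.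

\begin{proposition}\label{prop:N}
Let $C<\infty$ and let $(R_\nu)$ be a net of finite rank operators on $E_s$ with
\begin{equation}\label{eq:nojump}
p_{a_j}(R_\nu x)\le C\,p_{b_j}(x)\qquad(x\in E_s,\ j<k).
\end{equation}
Then $(R_\nu)$ does not converge pointwise to the identity.
\end{proposition}

\begin{proof}
Let $n\ge2$ and take $j<k$ with $j\equiv n\pmod k$, so that $\gamma=\{n,n+1\}\in\mathcal{G}_j$. Let $\tilde R=(P_n+P_{n+1})R_\nu|_{G_n\oplus G_{n+1}}$, which has the same $\beta_n$ and $\beta_{n+1}$ as $R_\nu$. Both $a_j$ and $b_j$ lie in $I_j$, so $\gamma$ is a group for both norms in \eqref{eq:nojump}. For $x\in G_n\oplus G_{n+1}$ we obtain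
\[
n^{a_j}\Lambda^{j(n+j)}N_n(\tilde Rx)\le p_{a_j}(R_\nu x)\le C\,p_{b_j}(x)=C\,n^{b_j}\Lambda^{j(n+j)}N_n(x),
\]
so $N_n(\tilde Rx)\le Cn^bN_n(x)$. Lemma~\ref{lem:link}(2) gives $|\beta_n(R_\nu)-\beta_{n+1}(R_\nu)|\le Cn^b\varepsilon_n$, and $\sum_nn^b\,2^{-n/2}<\infty$. For $m\in I_k$ all groups are singletons, so $p_m(y)=\sum_np_m(P_ny)$. Lemma~\ref{lem:trace} applies.
\end{proof}

Every $j<k$ is needed in \eqref{eq:nojump}: if $j$ is omitted, the chain of links breaks at all $n\equiv j\pmod k$. To exploit this, let $\mathcal{D}_j$ ($j<k$) be the partition of $\{2,3,\dots\}$ into the finite intervals obtained by cutting between $n$ and $n+1$ for every $n\ge2$ with $n\equiv j\pmod k$. For $i\ne j$, $i\le k$, no pair of $\mathcal{G}_i$ is cut. Writing $x_\Delta$ for the part of $x$ supported on $\Delta$, we conclude that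
\begin{equation}\label{eq:split}
p_m(x)=\sum_{\Delta\in\mathcal{D}_j}p_m(x_\Delta)\qquad\Bigl(m\notin I_j,\ x\in\prod_nG_n\Bigr).
\end{equation}
So for the norms outside $I_j$ the space $E_s$ is an $\ell_1$-sum of the finite-dimensional pieces $V_\Delta=\bigoplus_{n\in\Delta}G_n$, $\Delta\in\mathcal{D}_j$.

\section{From blocks to a basis: the spaces $Y_s$}\label{sec:Ys}

We keep $s$ fixed. As in Section~\ref{sec:smallest}, the unit vectors form a basis of $E_s$, but it is not the basis required in (P). A partial sum projection that stops between $G_n$ and $G_{n+1}$ acts as $P_n$ on $G_n\oplus G_{n+1}$, and by Remark~\ref{rem:Pn} its norm for $p_m$ with $m\in I_i$, $i\equiv n\pmod k$, is at least $2^{n/2}/4$. We need rank one steps inside each $V_\Delta$ that are uniformly bounded for all the norms at once. The remedy is to run through the unit vectors of $V_\Delta$ many times, taking a small step each time. This exhibits $V_\Delta$ as a uniformly complemented subspace of a larger space $W_\Delta$ with a monotone basis. A shift then absorbs $V_\Delta$ into an infinite sum of copies of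 $W_\Delta$.

\subsection{The spaces $W_\Delta$}

Let $j<k$, $\Delta\in\mathcal{D}_j$, let $v_1,\dots,v_d$ be the unit vectors of $V_\Delta$ with coordinate functionals $v_i^*$, and let $M=2^{\max\Delta}$. For $0\le\rho\le d$ let $S_\rho=\sum_{i\le\rho}v_i^*\otimes v_i$. Then for \emph{all} $m$, including those in $I_j$,
\begin{equation}\label{eq:crude}
p_m(S_\rho x)\le M\,p_m(x)\qquad(x\in V_\Delta).
\end{equation}
Indeed, only groups $\gamma$ meeting $\Delta$ contribute, these have $\min\gamma\le\max\Delta$, and \eqref{eq:Ngamma} gives $N_\gamma((S_\rho x)_\gamma)\le|(S_\rho x)_\gamma|_1\le|x_\gamma|_1\le2^{\min\gamma}N_\gamma(x_\gamma)$.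

Let $W_\Delta=\mathbb{R}^{dM}$ with unit vectors $e_1,\dots,e_{dM}$. Let $u_1,\dots,u_{dM}$ be the list $v_1,\dots,v_d$ repeated $M$ times, so $u_r=v_{i(r)}$ with $i(r)\in\{1,\dots,d\}$, $i(r)\equiv r\pmod d$. Define
\[
\widehat p_m(a)=\max_{1\le t\le dM}p_m\Bigl(\sum_{r\le t}a_ru_r\Bigr)\qquad(a\in W_\Delta).
\]
This is a norm, since all $a_ru_r$ vanish if all partial sums do. Define $Q:W_\Delta\to V_\Delta$ and $J:V_\Delta\to W_\Delta$ by
\[
Qa=\sum_ra_ru_r,\qquad Jx=\frac1M\sum_rv_{i(r)}^*(x)\,e_r.
\]
Each $v_i$ occurs $M$ times among the $u_r$, so $QJ=\mathrm{id}$. Let $V'_\Delta=\ker Q$. The map $\Phi:V_\Delta\oplus V'_\Delta\to W_\Delta$, $\Phi(x,y)=Jx+y$, is a bijection with inverse $w\mapsto(Qw,\,w-JQw)$.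

\begin{lemma}\label{lem:W}
For all $m\in\omega$:
\begin{enumerate}
\item[(1)] the partial sum projections of $(e_r)$ are contractive for $\widehat p_m$;
\item[(2)] $\widehat p_{m+1}\ge(\min\Delta-1)\,\widehat p_m\ge\widehat p_m$;
\item[(3)] for $x\in V_\Delta$, $y\in V'_\Delta$ and $w=\Phi(x,y)$,
\[
\widehat p_m(w)\le2\bigl(p_m(x)+\widehat p_m(y)\bigr),\qquad p_m(x)+\widehat p_m(y)\le4\,\widehat p_m(w).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Truncating $a$ after the index $t_0$ restricts the maximum to $t\le t_0$. (2) Apply Lemma~\ref{lem:growth} with $n=\min\Delta\ge2$ to each partial sum. (3) Taking $t=dM$ gives $p_m(Qw)\le\widehat p_m(w)$. For $a=Jx$ and $t=\alpha d+\rho$ with $0\le\rho<d$, $0\le\alpha\le M$, the $t$-th partial sum is $\frac\alpha Mx+\frac1MS_\rho x$. By \eqref{eq:crude} its $p_m$-norm is at most $2p_m(x)$; here the number $M$ of repetitions cancels the bad constant $M$. So $\widehat p_m(Jx)\le2p_m(x)$, which gives the first inequality. Also $p_m(x)=p_m(Qw)\le\widehat p_m(w)$ and $\widehat p_m(y)\le\widehat p_m(w)+2p_m(Qw)\le3\,\widehat p_m(w)$, which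 gives the second.
\end{proof}

\subsection{The shift}

For $j<k$ let $Z_{s,j}$ be the space of all families $w=(w_{\Delta,l})_{\Delta\in\mathcal{D}_j,\,l\ge1}$ with $w_{\Delta,l}\in W_\Delta$ and
\[
p_m(w):=\sum_{\Delta,l}l^m\,\widehat p_m(w_{\Delta,l})<\infty\qquad\text{for all }m.
\]
The weights $l^m$ serve the Schwartz property; they will cost a factor $2^m$ under the shift $l\mapsto l+1$. Let
\[
Z_s=\bigoplus_{i<k}Z_{s,i},\qquad Y_s=E_s\oplus Z_s,
\]
where $p_m$ on a direct sum is the sum of the $p_m$ of the components. By Lemmas~\ref{lem:growth} and~\ref{lem:W}(2) these are block spaces. We add $Z_{s,i}$ for all $i<k$ because the index $j$ at which we cut will be dictated by a branch of $T$, whereas $X_T$ has to be defined without knowing a branch.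

\begin{proposition}\label{prop:P}
Let $s\in\Sigma$ and $j<k=|s|$. There are
\begin{enumerate}
\item[(1)] a sequence of rank one operators $f_r^*\otimes f_r$ on $Y_s$, and
\item[(2)] a sequence of finite rank operators $D_r$ on $Y_s$,
\end{enumerate}
each consisting of mutually annihilating projections whose ranges span the space of finitely supported vectors of $Y_s$, such that every partial sum $S$ of the first sequence and every finite subsum $S$ of the second satisfies
\[
p_m(Sz)\le64\cdot2^m\,p_m(z)\qquad(z\in Y_s,\ m\notin I_j).
\]
\end{proposition}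

\begin{proof}
\emph{The map $\Psi$.} For $x\in\prod_nG_n$ and a family $w=(w_{\Delta,l})$ indexed by $\Delta\in\mathcal{D}_j$, $l\ge1$, write $w_{\Delta,l}=\Phi(x_{\Delta,l},y_{\Delta,l})$ and $x_{\Delta,0}=x_\Delta$. Put
\[
\Psi(x,w)_{\Delta,l}=\Phi(x_{\Delta,l-1},\,y_{\Delta,l})\qquad(l\ge1).
\]
For each $\Delta$ this shifts the $V_\Delta$-components by one place and puts $x_\Delta$ into the free first place. So $\Psi$ is a linear bijection between the full products, and $\Psi$ and $\Psi^{-1}$ preserve finite support.

Let $m\notin I_j$, $w'=\Psi(x,w)$, and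
\[
\Xi=\sum_\Delta\sum_{l\ge1}l^m\bigl(p_m(x_{\Delta,l-1})+\widehat p_m(y_{\Delta,l})\bigr).
\]
Lemma~\ref{lem:W}(3) gives $p_m(w')\le2\,\Xi$ and $\Xi\le4\,p_m(w')$. By \eqref{eq:split}, which is the one place where $m\notin I_j$ is used, $\sum_\Delta p_m(x_{\Delta,0})=p_m(x)$. Since $(l+1)^m\le2^ml^m$ for $l\ge1$, Lemma~\ref{lem:W}(3) gives
\[
\Xi\le p_m(x)+2^m\sum_\Delta\sum_{l\ge1}l^m\bigl(p_m(x_{\Delta,l})+\widehat p_m(y_{\Delta,l})\bigr)\le p_m(x)+4\cdot2^mp_m(w),
\]
and since $l^m\le(l+1)^m$,
\[
p_m(x)+p_m(w)\le\sum_\Delta\Bigl[p_m(x_{\Delta,0})+2\sum_{l\ge1}l^m\bigl(p_m(x_{\Delta,l})+\widehat p_m(y_{\Delta,l})\bigr)\Bigr]\le2\,\Xi.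
\]
Thus $p_m(w')\le8\cdot2^m\,p_m(x,w)$ and $p_m(x,w)\le8\,p_m(w')$ for $m\notin I_j$. As $I_j$ is finite and the norms increase, the $p_m$ with $m\notin I_j$ determine both spaces and their topologies, so $\Psi$ is an isomorphism of $E_s\oplus Z_{s,j}$ onto $Z_{s,j}$. Let $\Theta:Y_s\to Z_s$ be $\Psi$ on $E_s\oplus Z_{s,j}$ and the identity on the $Z_{s,i}$, $i\ne j$. It is an isomorphism, $\Theta$ and $\Theta^{-1}$ preserve finite support, and
\begin{equation}\label{eq:theta}
p_m(\Theta z)\le8\cdot2^mp_m(z),\qquad p_m(\Theta^{-1}w)\le8\,p_m(w)\qquad(m\notin I_j).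
\end{equation}

\emph{The projections.} For every $m$, the norm $p_m$ on $Z_s$ is a weighted $\ell_1$-sum of the norms $\widehat p_m$ of countably many copies of spaces $W_\Delta$. Enumerate all unit vectors of $Z_s$ in one sequence so that within each copy the order of $(e_r)$ is preserved. A partial sum projection $S'$ of this sequence acts on each copy as a partial sum projection of $(e_r)$ or as $0$, so it is contractive for every $p_m$ by Lemma~\ref{lem:W}(1). Enumerate also the coordinate projections onto the copies. A finite subsum $S'$ of these is contractive for every $p_m$ as well. Conjugate both sequences by $\Theta$. The resulting projections are continuous and mutually annihilating, their ranges span the finitely supported vectors of $Y_s$, and $S=\Theta^{-1}S'\Theta$ has $p_m$-norm at most $8\cdot8\cdot2^m$ for $m\notin I_j$ by \eqref{eq:theta}.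
\end{proof}

\section{The spaces $X_T$}\label{sec:XT}

We now write $p_m^s$ for the norms of $Y_s$. Let $\mathfrak{s}$ be the space of real sequences $x=(x_l)_{l\ge1}$ with $p_m(x)=\sum_ll^m|x_l|<\infty$ for all $m$. Fix an injection $c:\Sigma\to\{1,2,\dots\}$. Let $Y$ be the space of all $y=(x,(y_s)_{s\in\Sigma})$ with $x\in\mathfrak{s}$, $y_s\in Y_s$ and
\[
p_m(y):=p_m(x)+\sum_{s\in\Sigma}c(s)^m\,p_m^s(y_s)<\infty\qquad\text{for all }m,
\]
and for $T\in\mathbf{Tree}$ let
\[
X_T=\{(x,(y_s))\in Y:\ y_s=0\text{ for all }s\notin\Sigma_T\}.
\]
The space $Y$ is a block space. By Lemma~\ref{lem:block} it is a separable Fr\'echet space with continuous norm $p_0$, and $X_T$ is a closed subspace in which the finitely supported vectors are dense. We fix an isomorphism of $Y$ onto a closed subspace of $C(\mathbb{R})$ and regard $X_T$ as an element of $\mathrm{SF}$.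

The summand $\mathfrak{s}$ makes $X_T$ infinite-dimensional. It is needed: if $T$ has the branch $(0,0,\dots)$, then $\Sigma_T=\emptyset$ and $X_T=\mathfrak{s}$. At the other extreme, $T=\emptyset$ gives $\Sigma_T=\Sigma$ and $X_T=Y$. The weights $c(s)^m$ are used only for the Schwartz property.

\begin{lemma}\label{lem:borel}
The map $T\mapsto X_T$ from $\mathbf{Tree}$ to $\mathrm{SF}$ is Borel.
\end{lemma}

\begin{proof}
Let $\mathcal{Q}$ be the countable set of finitely supported vectors of $Y$ with rational coordinates. By Lemma~\ref{lem:block}, $\mathcal{Q}\cap X_T$ is dense in $X_T$. Hence for open $U\subset C(\mathbb{R})$,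
\[
\{T:X_T\cap U\ne\emptyset\}=\bigcup_{z\in\mathcal{Q}\cap U}\ \bigcap_{s:\,z_s\ne0}\{T:s\in\Sigma_T\}.
\]
Each intersection is finite, hence clopen, and the union is open.
\end{proof}

\begin{lemma}\label{lem:schwartz}
Every $X_T$ is a Schwartz space.
\end{lemma}

\begin{proof}
Fix $m$ and an integer $L\ge3$. Let $\Pi$ be the projection onto the following finite set of coordinates.
\begin{itemize}
\item In $\mathfrak{s}$, keep the coordinates $l<L$.
\item Keep nothing of $Y_s$ if $c(s)\ge L$. Finitely many $s$ remain.
\item For a remaining $s$, let $i$ be such that $m+1\in I_i$. The overlapping sets $\{L-1,L\}$ and $\{L,L+1\}$ are not both pairs of $\mathcal{G}_i$, so there is $L'\in\{L,L+1\}$ such that $\{L'-1,L'\}$ is not a pair of $\mathcal{G}_i$. In $E_s$ keep $G_n$ for $n<L'$.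
\item For a remaining $s$, keep in each $Z_{s,j}$ the copies $(\Delta,l)$ with $l<L$ and $\min\Delta<L$.
\end{itemize}
Then $\Pi$ maps $X_T$ into itself and has finite rank. The kept set is a union of groups of level $m+1$, so $p_{m+1}(\Pi y)\le p_{m+1}(y)$ and $p_{m+1}(y-\Pi y)\le p_{m+1}(y)$. On each part of $y-\Pi y$ the norm grows by a factor at least $L-1$ when $m$ is replaced by $m+1$. On the dropped coordinates of $\mathfrak{s}$ the factor is $l\ge L$. On a dropped $Y_s$ it is at least $c(s)\ge L$. On the dropped part of $E_s$ it is at least $L'-1\ge L-1$ by Lemma~\ref{lem:growth}. On a dropped copy $(\Delta,l)$ it is at least $l\ge L$ or at least $\min\Delta-1\ge L-1$ by Lemma~\ref{lem:W}(2). Hence $p_m(y-\Pi y)\le\frac1{L-1}p_{m+1}(y)$.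

So every $y\in X_T$ with $p_{m+1}(y)<1$ lies within $p_m$-distance $\frac1{L-1}$ of the $p_{m+1}$-unit ball of the finite-dimensional space $\Pi X_T$, which is $p_m$-precompact. Since $L$ is arbitrary, the $p_{m+1}$-unit ball of $X_T$ is $p_m$-precompact.
\end{proof}

\begin{proposition}\label{prop:ill}
If $T$ is ill-founded, then $X_T$ has a basis and a UFDD.
\end{proposition}

\begin{proof}
Let $\psi$ be a branch of $T$ and $\varphi(m)=\max\{m,\psi(0),\dots,\psi(m)\}$. For $s\in\Sigma_T$ let $j=j(s)<|s|$ be such that $\varphi$ jumps over $I_j$ (Lemma~\ref{lem:trees}(1)), and take the two sequences of Proposition~\ref{prop:P} for $(s,j)$. Let $S$ be a partial sum of the first or a finite subsum of the second. We claim that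
\begin{equation}\label{eq:uniform}
p_m^s(Sz)\le64\cdot2^{\varphi(m)}\,p_{\varphi(m)}^s(z)\qquad(z\in Y_s,\ m\in\omega).
\end{equation}
If $m\notin I_j$, this follows from Proposition~\ref{prop:P} and $m\le\varphi(m)$. If $m\in I_j$, then $m<b_j+1\le\varphi(m)$ and $b_j+1\notin I_j$, so
\[
p_m^s(Sz)\le p_{b_j+1}^s(Sz)\le64\cdot2^{b_j+1}\,p_{b_j+1}^s(z)\le64\cdot2^{\varphi(m)}\,p_{\varphi(m)}^s(z).
\]
Neither the modulus nor the constants in \eqref{eq:uniform} depend on $s$.

Regard the projections on $Y_s$ as operators on $X_T$ that vanish on the other summands. Merge the coordinate projections of $\mathfrak{s}$ and the first sequences of all $s\in\Sigma_T$ into one sequence, preserving the order within each. A partial sum $R_N$ of the merged sequence acts on $\mathfrak{s}$ as a coordinate projection, which is contractive for every $p_m$, and on each $Y_s$ as a partial sum of its first sequence or as $0$. By \eqref{eq:uniform} and $c(s)^m\le c(s)^{\varphi(m)}$,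
\[
p_m(R_Ny)\le64\cdot2^{\varphi(m)}\,p_{\varphi(m)}(y)\qquad(y\in X_T,\ N,m\in\omega).
\]
The merged projections have rank one, annihilate one another, and their ranges span the dense subspace of finitely supported vectors of $X_T$. Lemma~\ref{lem:criterion}(1) gives a basis. Enumerate in the same way the coordinate projections of $\mathfrak{s}$ and the second sequences. A finite subsum acts on each summand as a finite subsum, so it obeys the same estimate, and Lemma~\ref{lem:criterion}(2) gives a UFDD.
\end{proof}

\begin{proposition}\label{prop:well}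
If $T$ is well-founded, then $X_T$ fails BAP.
\end{proposition}

\begin{proof}
Suppose that $(R_\nu)$ is an equicontinuous net of finite rank operators on $X_T$ converging pointwise to the identity, with modulus $\varphi$ and constants $C_m$ as in \eqref{eq:modulus}. By Lemma~\ref{lem:trees}(2) there is $s\in\Sigma_T$ with $\varphi(a_j)=b_j$ for all $j<k=|s|$. Since $s\in\Sigma_T$, the space $E_s$ is a summand of $X_T$. The inclusion $\iota:E_s\to X_T$ and the coordinate projection $\pi:X_T\to E_s$ satisfy $p_m(\iota x)=c(s)^mp_m^s(x)$ and $c(s)^mp_m^s(\pi y)\le p_m(y)$. The compressions $\pi R_\nu\iota$ are finite rank operators on $E_s$ that converge pointwise to $\pi\iota=\mathrm{id}$, and for $j<k$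
\[
p_{a_j}^s(\pi R_\nu\iota x)\le c(s)^{-a_j}C_{a_j}\,p_{b_j}(\iota x)=C_{a_j}c(s)^{b_j-a_j}\,p_{b_j}^s(x).
\]
This is \eqref{eq:nojump} with $C=\max_{j<k}C_{a_j}c(s)^{b_j-a_j}$, and it contradicts Proposition~\ref{prop:N}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The map $T\mapsto X_T$ is Borel by Lemma~\ref{lem:borel}. Each $X_T$ contains $\mathfrak{s}$, has the continuous norm $p_0$, and is Schwartz by Lemma~\ref{lem:schwartz}. Part (1) is Proposition~\ref{prop:ill}. Part (2) is Proposition~\ref{prop:well} together with Lemma~\ref{lem:basisBAP}.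
\end{proof}

\section{Analyticity and the proof of Theorem~\ref{thm:B}}\label{sec:analytic}

Part (1) of Theorem~\ref{thm:B} follows from Theorem~\ref{thm:A}: if $T\in\mathrm{IF}$, then $X_T\in\mathcal{B}_0\subset\mathcal{A}$, and if $T\notin\mathrm{IF}$, then $X_T\notin\mathcal{B}_1\supset\mathcal{A}$.

All eight sets in part (2) contain $\mathcal{B}_0$. They are contained in $\mathcal{B}_1$, by Lemma~\ref{lem:basisBAP} for bases and because an FDD is pointwise convergent, hence equicontinuous by the Banach--Steinhaus theorem. So they are $\Sigma^1_1$-hard by part (1). It remains to show that the four classes are analytic and that the Schwartz spaces form a Borel set; the intersection of an analytic set with a Borel set is analytic.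

The difficulty is that operators on $X$ do not live in a space independent of $X$. We therefore code an operator by its values on a dense sequence chosen in a Borel way. By the Kuratowski--Ryll-Nardzewski theorem \cite[12.13]{Kechris} there are Borel maps $d_n:\mathrm{SF}\to C(\mathbb{R})$, $n\in\omega$, such that $\{d_n(X)\}_n$ is a dense subset of $X$ for each $X$. We write $d_n=d_n(X)$. The relation $y\in X$ is Borel, since it says that for all $m$ and all rational $\eta>0$ there is $n$ with $|y-d_n|_m<\eta$. Linear dependence of a tuple of fixed length in $C(\mathbb{R})$ is a closed condition: normalize the coefficients of the relations and pass to a convergent subsequence.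

\emph{Finite-dimensional spaces.} The space $X$ is finite-dimensional if and only if there is $N$ such that any $N+1$ of the $d_n$ are linearly dependent, because a finite-dimensional span of the $d_n$ is closed and dense in $X$. So these spaces form a Borel set $\mathrm{Fin}$.

\emph{Schwartz spaces.} The space $X$ is Schwartz if and only if for every $m$ there is $m'$ such that for every rational $\eta>0$ there is a finite $A\subset\omega$ such that for every $n$ with $|d_n|_{m'}<1$ there is $i\in A$ with $|d_n-d_i|_m<\eta$. If $X$ is Schwartz, cover the ball by finitely many sets of $|\cdot|_m$-radius $\eta/2$ and move the centers to nearby $d_i$. Conversely, the $d_n$ with $|d_n|_{m'}<1$ are dense in the open ball, which is therefore covered by the sets of radius $2\eta$ around the $d_i$, $i\in A$. All quantifiers are countable, so the condition is Borel.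

\emph{The witnesses.} For $X\in\mathrm{SF}$ and $(\varphi,(y_{\nu,n}))$ in the Polish space $\omega^\omega\times C(\mathbb{R})^{\omega\times\omega}$ consider the following conditions, where $y_{-1,n}=0$ and $(r_n)$ ranges over finitely supported rational sequences.
\begin{enumerate}
\item[(a)] $y_{\nu,n}\in X$ for all $\nu,n$.
\item[(b)] $|\sum_nr_ny_{\nu,n}|_m\le\varphi(m)\,|\sum_nr_nd_n|_{\varphi(m)}$ for all $\nu$, $m$, $(r_n)$.
\item[(c)] For each $\nu$ there is $N$ such that any $N+1$ of the vectors $(y_{\nu,n})_n$ are linearly dependent.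
\item[(d)] $y_{\nu,n}\to d_n$ as $\nu\to\infty$, for each $n$.
\item[(e)] For all $\nu,\mu,n,m$ and rational $\eta>0$ there is $l$ with $|d_l-y_{\mu,n}|_{\varphi(m)}<\eta$ and $|y_{\nu,l}-y_{\min(\nu,\mu),n}|_m<\eta$.
\item[(f)] For each $\nu$, any two of the vectors $(y_{\nu,n}-y_{\nu-1,n})_n$ are linearly dependent.
\item[(g)] $\bigl|\sum_nr_n\sum_{\nu\in A}(y_{\nu,n}-y_{\nu-1,n})\bigr|_m\le\varphi(m)\,|\sum_nr_nd_n|_{\varphi(m)}$ for all finite $A\subset\omega$ and all $m$, $(r_n)$.
\end{enumerate}
Each condition is obtained by countable quantifiers from open or closed conditions on $\varphi$, the $y_{\nu,n}$ and the Borel functions $d_n(X)$, and from the relation $y\in X$. So each is Borel, and the set of $X$ having a witness for a given list of conditions is analytic.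

\emph{BAP.} Assume (a) and (b). By (b) the rule $\sum_nr_nd_n\mapsto\sum_nr_ny_{\nu,n}$ is well defined and uniformly continuous on the rational span of the $d_n$. It extends to an operator $R_\nu$ on $X$, with values in $X$ by (a), such that
\begin{equation}\label{eq:phiphi}
R_\nu d_n=y_{\nu,n},\qquad|R_\nu x|_m\le\varphi(m)\,|x|_{\varphi(m)}.
\end{equation}
Conversely, an equicontinuous sequence $(R_\nu)$ satisfies such a bound for every $\varphi$ that dominates both its modulus and its constants, and then $y_{\nu,n}=R_\nu d_n$ satisfy (a) and (b). Condition (c) says that $R_\nu$ has finite rank, and (d) says, by equicontinuity and density, that $R_\nu\to\mathrm{id}$ pointwise. So (a)--(d) have a witness if and only if some equicontinuous \emph{sequence} of finite rank operators converges pointwise to the identity. This is equivalent to BAP: from a net as in the definition pick members $R_i$, $i\in\omega$, with $|R_id_n-d_n|_i<1/(i+1)$ for all $n\le i$.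

\emph{FDD.} Given (a)--(d), condition (e) is equivalent to $R_\nu R_\mu=R_{\min(\nu,\mu)}$ for all $\nu,\mu$. If (e) holds, then by \eqref{eq:phiphi}
\[
|R_\nu R_\mu d_n-R_{\min(\nu,\mu)}d_n|_m\le|R_\nu(y_{\mu,n}-d_l)|_m+|y_{\nu,l}-y_{\min(\nu,\mu),n}|_m\le(\varphi(m)+1)\eta,
\]
and $\eta$, $m$, $n$ are arbitrary. Conversely, if the relation holds, choose $l$ with $|d_l-y_{\mu,n}|_{\varphi(m)}<\eta/(\varphi(m)+1)$; then $y_{\nu,l}-y_{\min(\nu,\mu),n}=R_\nu(d_l-y_{\mu,n})$ has $|\cdot|_m$-seminorm less than $\eta$. Since every FDD is equicontinuous, $X$ has an FDD if and only if (a)--(e) have a witness.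

For an FDD put $D_\nu=R_\nu-R_{\nu-1}$. Expanding the product gives $D_\nu D_\mu=R_\nu-R_\nu-R_{\nu-1}+R_{\nu-1}=0=D_\mu D_\nu$ for $\nu<\mu$, and $D_\nu^2=R_\nu-R_{\nu-1}=D_\nu$. The ranges of the $D_\nu$ span the union of the ranges of the $R_\nu$, which is dense. So Lemma~\ref{lem:criterion} applies to $(D_\nu)$.

\emph{Basis.} Given (a)--(e), condition (f) says that each $D_\nu$ has rank at most one. Let $\mathcal{B}$ be the analytic set of $X$ having a witness for (a)--(f). If $X$ has a basis, its partial sum operators give a witness by Lemma~\ref{lem:basisBAP}, and $X\notin\mathrm{Fin}$. If $X\in\mathcal{B}\setminus\mathrm{Fin}$, then infinitely many $D_\nu$ are nonzero, because a finite-dimensional subspace is not dense in $X$. The partial sums of the sequence of nonzero $D_\nu$ are among the $R_\nu$, so Lemma~\ref{lem:criterion}(1) gives a basis. Hence $\mathrm{SF}_{\mathrm{b}}=\mathcal{B}\setminus\mathrm{Fin}$ is analytic.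

\emph{UFDD.} Given (a)--(e), condition (g) says that $|D_Ax|_m\le\varphi(m)|x|_{\varphi(m)}$ for all finite $A$, $m$ and $x$, so $(R_\nu)$ is a UFDD by Lemma~\ref{lem:criterion}(2). Conversely, let $(R_\nu)$ be a UFDD. The family $(D_A)$ is pointwise bounded. Otherwise $\sup_A|D_Ax|_m=\infty$ for some $x$ and $m$, so for every $N$ there is a finite $A\subset\{N+1,N+2,\dots\}$ with $|D_Ax|_m>1$. This gives finite sets $A_1,A_2,\dots$ with $\max A_i<\min A_{i+1}$ and $|D_{A_i}x|_m>1$, and a rearrangement in which each $A_i$ is listed consecutively does not converge. By the Banach--Steinhaus theorem $(D_A)$ is equicontinuous, so (b) and (g) hold for a large enough $\varphi$, and (e) then holds by the previous equivalence. Thus $X$ has a UFDD if and only if (a)--(e) and (g) have a witness.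

Each of the four classes is analytic, and the proof of Theorem~\ref{thm:B} is complete.

\begin{thebibliography}{9}

\bibitem{BCF}
Bruno de Mendon\c{c}a Braga, Willian Hans Goes Corr\^ea, Valentin Ferenczi,
\emph{Descriptive set theory of separable Fr\'echet spaces},
arXiv:2508.09368 (2025).

\bibitem{Kechris}
Kechris,
\emph{Classical Descriptive Set Theory}.

\end{thebibliography}
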